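# Relaxation and mixing of the square plaquette model: order $e^{2\beta}L^3$ and the bound $\beta^2e^{3.5\beta}$ at $L_c$

## 1. Plaquettes, defects and the Gibbs measure

Throughout, $\beta>0$ is the inverse temperature, $L\ge 1$ is an integer and $\Lambda_L=\{1,\dots,L\}^2$.

**Definition (configurations and defects).** A configuration is $\sigma\in\{-1,+1\}^{\Lambda_L}$. We use all plus boundary conditions: $\sigma_x=+1$ for $x\notin\Lambda_L$. A *plaquette* is a unit square $P=\{x,x+e_1,x+e_2,x+e_1+e_2\}$ that meets $\Lambda_L$. It is a *defect* if $\prod_{y\in P}\sigma_y=-1$. Let $N(\sigma)$ be the number of defects.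

We label a plaquette by its lower-left corner $(c,r)$, where $c$ is the column and $r$ the row. The labels of the plaquettes that meet $\Lambda_L$ are exactly the points of $\{0,\dots,L\}^2$. Write $D=D(\sigma)\subset\{0,\dots,L\}^2$ for the set of defects, so $N=|D|$.

**Example.** Let only the spin at $(x,y)$ be minus. The plaquettes containing $(x,y)$ are those labeled $\{x-1,x\}\times\{y-1,y\}$, and these four are the defects. More generally, if the minus spins fill the rectangle $\{a+1,\dots,b\}\times\{r+1,\dots,s\}$, then a plaquette contains an odd number of them only at the four corners, so $D=\{a,b\}\times\{r,s\}$. However large the rectangle is, it has four defects.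

Four facts about defect sets will be used all the time.

* **(F1)** Flipping the spin at $(x,y)$ toggles the four plaquettes $\{x-1,x\}\times\{y-1,y\}$.
* **(F2)** Every row and every column of $D$ has an even number of defects. Indeed, multiply the plaquette variables along row $r$: each spin $\sigma_{(c,r)},\sigma_{(c,r+1)}$ with $1\le c\le L$ appears twice, and the remaining spins, in columns $0$ and $L+1$, are boundary spins equal to $+1$. The product is $+1$. Columns are the same.
* **(F3)** The map $\sigma\mapsto D$ is a bijection onto the subsets of $\{0,\dots,L\}^2$ with all rows and columns even. It is injective: the spin at $(c+1,r+1)$ is the product of the plaquette variable at $(c,r)$ and the three other spins of that plaquette, so $\sigma$ is recovered recursively from the boundary. It is onto by counting: an even set is determined by its restriction to $\{0,\dots,L-1\}^2$, which is arbitrary (row parity fixes the entries of column $L$ in rows $0,\dots,L-1$, column parity fixes row $L$ in columns $0,\dots,L-1$, row $L$ fixes the corner,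 and column $L$ is then even because the total is even). So there are $2^{L^2}$ even sets, as many as configurations.
* **(F4)** If $D\ne\emptyset$ then $N\ge 4$: some row has at least two defects, and each of their columns contains another one.

We identify $\sigma$ with $D$. The all-plus configuration, written $+$, corresponds to $\emptyset$.

**Definition (Gibbs measure).** $\pi(\sigma)=Z^{-1}e^{-\beta N(\sigma)}$ with $Z=\sum_\sigma e^{-\beta N(\sigma)}$. Since $N(+)=0$, we have $\pi(+)=1/Z$. We write $\pi(f)$ for the mean of $f$ under $\pi$, and $\pi(f;\mathcal B)$ for $\pi(f1_{\mathcal B})$.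

**Example.** Let $L=2$, so $D\subset\{0,1,2\}^2$ with even rows and columns. Besides $\emptyset$ there are the $9$ rectangles $\{a,b\}\times\{r,s\}$ with $N=4$, and the $6$ complements of permutation matrices with $N=6$; this makes $16=2^4$ sets, so the list is complete. Hence $Z=1+9e^{-4\beta}+6e^{-6\beta}$.

## 2. The heat-bath dynamics, its time scales, and the conjecture

**Definition (dynamics).** Each site of $\Lambda_L$, at rate $1$, resamples its spin from $\pi$ conditioned on all other spins. With $\sigma^x$ denoting $\sigma$ flipped at $x$, the flip rate is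
$$c_x(\sigma)=\frac{\pi(\sigma^x)}{\pi(\sigma)+\pi(\sigma^x)} .$$
This chain is reversible with respect to $\pi$. Let $\mathcal L$ be its generator. For an unordered edge $e=\{\eta,\eta'\}$, where $\eta,\eta'$ differ by one spin flip, put
$$Q(e)=\frac{\pi(\eta)\pi(\eta')}{\pi(\eta)+\pi(\eta')}\ \ge\ \tfrac12\min(\pi(\eta),\pi(\eta')),\qquad \mathcal E(f,f)=-\pi(f\mathcal Lf)=\sum_eQ(e)(\nabla_ef)^2, \tag{2.1}$$
where $\nabla_e f$ is the difference of $f$ across $e$ (only its square or absolute value will matter). Equivalently, $\mathcal E(f,f)=\frac12\sum_{\sigma,x}\pi(\sigma)c_x(\sigma)(f(\sigma^x)-f(\sigma))^2$.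

**Definition (time scales).** $T_{\rm rel}^+(L)$ is the inverse spectral gap, that is, the smallest $T$ with $\mathrm{Var}_\pi f\le T\,\mathcal E(f,f)$ for all $f$. $T^+_{\rm mix}(L)$ is the first time at which the total-variation distance to $\pi$ is at most $1/4$ from every starting state.

**Definition (Hardy inequality).** An inequality of the form $\pi(Nf^2)\le A\,\mathcal E(f,f)$, for all $f$ with $f(+)=0$, will be called a Hardy inequality with constant $A$. Unlike a variance bound, it has the number of defects as a weight, and functions are pinned at $+$.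

**Example.** Let $L=1$. There are two states, $+$ and $-$, with $N(-)=4$, and the single edge has $Q=\pi(+)\pi(-)$. The variance is $\pi(+)\pi(-)(f(+)-f(-))^2=\mathcal E(f,f)$, so $T_{\rm rel}^+(1)=1$. If $f(+)=0$, then $\pi(Nf^2)=4\pi(-)f(-)^2=\frac4{\pi(+)}\mathcal E(f,f)$, so the best Hardy constant is $4(1+e^{-4\beta})$.

**Notation.** $f\lesssim g$ means $f\le Cg$ with $C$ independent of $\beta$, for all $\beta$ large, and $f\asymp g$ means $f\lesssim g\lesssim f$. The model has three critical length scales; $L_c\asymp e^{\beta/2}$ is the smallest.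

**The question.** For Paul Chleboun and Aaron Smith, "Mixing of the Square Plaquette Model on a Critical Length Scale", arXiv:1807.00634 (2018), which is the source of the problem, the known results on the critical scale are
$$e^{3.5\beta}\lesssim T_{\rm rel}^+(L_c)\lesssim \beta^6e^{3.5\beta},\qquad e^{3.5\beta}\lesssim T_{\rm mix}^+(L_c)\lesssim \beta^{7}e^{3.75\beta}.$$
The relaxation time is located up to powers of $\beta$; the mixing time is not. The conjecture is that the lower bound is the truth: there is a constant $k$ with $T_{\rm mix}^+(L_c)\lesssim\beta^ke^{3.5\beta}$ as $\beta\to\infty$. Does the slowest starting configuration really mix as fast as the relaxation time suggests, up to powers of $\beta$? The answer is yes, with $k=2$.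

**Theorem 1.** Let $1\le L\le e^\beta/6$ and put $A:=144\,e^{2\beta}L^3$.

1. (Hardy inequality) For all $f$ with $f(+)=0$: $\ \pi(Nf^2)\le A\,\mathcal E(f,f)$.
2. $T^+_{\rm rel}(L)\le 36\,e^{2\beta}L^3$.
3. $T^+_{\rm mix}(L)\le 144\,\beta\,(2\log(L+1)+1)\,e^{2\beta}L^3$.
4. If $L\ge2$, then $T^+_{\rm rel}(L)\ge c\,e^{2\beta}L^3$ and $T^+_{\rm mix}(L)\ge c\log 2\; e^{2\beta}L^3$, with $c>0$ universal.

If $L_c\asymp e^{\beta/2}$, then $2\le L_c\le e^\beta/6$ for $\beta$ large, $L_c^3\asymp e^{1.5\beta}$ and $\log(L_c+1)\lesssim\beta$. So Theorem 1 gives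
$$T^+_{\rm rel}(L_c)\asymp e^{3.5\beta},\qquad e^{3.5\beta}\lesssim T^+_{\rm mix}(L_c)\lesssim\beta^2e^{3.5\beta}. \tag{2.2}$$
The conjecture holds with $k=2$, and the relaxation time has no polynomial correction. The argument does not determine the exact power of $\beta$, between $0$ and $2$, in $T^+_{\rm mix}(L_c)$.

Part 4 must exclude $L=1$, since $T^+_{\rm rel}(1)=1$. The hypothesis $L\le e^\beta/6$ will always enter as $L^2e^{-2\beta}\le\frac1{36}$.

## 3. Shrinking a rectangle by hand

**Side 2.** Start from all spins minus with $L=2$: $D=\{0,2\}^2$, $N=4$. Any single flip touches exactly one defect, removes it and creates three, so $N$ becomes $6$. The flip rate is $1/(1+e^{2\beta})$: there is a barrier of height $2$. Now flip in the order $(1,1),(1,2),(2,1),(2,2)$. Using (F1), the defect sets are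
$$\{0,2\}^2\to\{(1,0),(2,0),(0,1),(1,1),(0,2),(2,2)\}\to\{1,2\}\times\{0,2\}\to\{1,2\}\times\{1,2\}\to\emptyset,$$
with energies $4,6,4,4,0$. The first two flips move the left side of the rectangle one column to the right: the defect $(0,0)$ moves to $(1,0)$ while a pair of defects in columns $0,1$ travels upward until it meets row $2$. The last two flips do the same from column $1$, and now there is no barrier, because $(1,0)$ moves onto the defect $(2,0)$ and both disappear.

**Rectangles in a large box.** Take $D=\{a,b\}\times\{r,s\}$ with both side lengths of order $L$. Moving the left side one column takes $h=s-r$ flips through states with $6$ defects. Here is a heuristic, not used later. These are $h$ edges in series, each with $Q$ of order $e^{-6\beta}$, so the effective conductance is of order $e^{-6\beta}/h$. Relative to $\pi(D)\approx e^{-4\beta}$ this is a rate of order $e^{-2\beta}/L$. A side performs a random walk and must travel a distance of order $L$, which takes about $L^2$ moves. The total is $e^{2\beta}L\cdot L^2=e^{2\beta}L^3$, the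 size in Theorem 1.

## 4. The factor $e^{\beta}$ lost by the spectral gap alone

Suppose we already know $T_{\rm rel}^+(L)\asymp e^{2\beta}L^3$. The textbook route to mixing is the $L^2$ bound: by Cauchy–Schwarz and the spectral decomposition,
$$\|P_t(\sigma_0,\cdot)-\pi\|_{TV}\le\tfrac12\Big\|\frac{P_t(\sigma_0,\cdot)}{\pi}-1\Big\|_{L^2(\pi)}\le\tfrac12\,\pi(\sigma_0)^{-1/2}e^{-t/T_{\rm rel}^+}.$$
For the right side to be at most $\frac14$ we need $t\ge T^+_{\rm rel}\log\big(2\pi(\sigma_0)^{-1/2}\big)$. But there are starting states with about $L^2$ defects. The set $D=\{0,\dots,L\}^2$ minus its diagonal $\{(i,i)\}$ has even rows and columns when $L$ is even, and the full set does when $L$ is odd. By (F3) these are configurations, and they have $N\ge L(L+1)$, so $\log(1/\pi(\sigma_0))\ge\beta L(L+1)$. The route therefore cannot give anything better than order $T_{\rm rel}^+\cdot\beta L^2$, which for $L=L_c$ is $\beta e^{4.5\beta}$: a whole factor $e^\beta$ too much.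

Here is the exact point where information is lost. The squared norm $y(t)$ of the density obeys $y'\le-\frac{2}{T_{\rm rel}}y$, with $\log y(0)\approx\beta N(\sigma_0)$. This lets $\log y$ decrease only at a constant speed, as if a configuration with $N$ defects relaxed no faster than one with four. One expects $N$ defects to give about $N$ simultaneous chances to lower the energy, so the decay rate should be proportional to $N$. If the mass of the squared density sits where $N\ge s$, we would like $y'\le-\frac{\text{const}\cdot s}{A}\,y$. That is exactly what a Hardy inequality with weight $N$ provides. And if $\log y$ is large, then much of the squared density must sit at large $N$, since states with few defects have a not-too-small $\pi$. So $\log y$ will decay *exponentially*, and $L^2$ is replaced by $\log L$.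

The plan is thus: prove the Hardy inequality (Sections 5 to 8), turn it into a mixing bound (Section 9), and prove the converse (Section 10). To get the weight $N$ at no cost, we attach to each $D$ about $N(D)$ paths, one for each defect that can be pushed to the right. Each path stops as soon as the energy has dropped once; it is not continued to $\emptyset$.

## 5. Pushing one defect to the right

**Transport.** *Purpose: realize the toggling of $\{c,c+1\}\times\{r,\rho\}$ by single flips.* Let $0\le c\le L-1$ and $r\ne\rho$ in $\{0,\dots,L\}$. Flip successively the sites $(c+1,y)$, with $y=r+1,r+2,\dots,\rho$ if $\rho>r$, and with $y=r,r-1,\dots,\rho+1$ if $\rho<r$. The flip at $(c+1,y)$ toggles $\{c,c+1\}\times\{y-1,y\}$, so consecutive flips cancel in the common row and we pass through the sets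
$$D\,\triangle\,(\{c,c+1\}\times\{r,s\}),$$
with $s$ moving from $r$ to $\rho$ one row at a time (at $s=r$ nothing is toggled). There are $|r-\rho|\le L$ flips.

**Definition (step).** Let $(c,r)\in D$ with $c\le L-1$. Put
$$U=\{s\ne r:\ D\cap\{(c,s),(c+1,s)\}\ne\emptyset\}.$$
It is nonempty because column $c$ has an even number of defects. Let $\rho=\min\{s\in U:s>r\}$ if this set is nonempty, and $\rho=\max U$ otherwise (then all of $U$ is below $r$). Define
$$S^r_c(D)=D\,\triangle\,(\{c,c+1\}\times\{r,\rho\}),$$
realized by transport. Put $\varepsilon=1$ if $(c+1,r)\in D$ and $\varepsilon=0$ otherwise; put $\eta_*=1$ if $(c,\rho)$ and $(c+1,\rho)$ are both in $D$, and $\eta_*=0$ otherwise.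

**Example.** In Section 3, with $D=\{0,2\}^2$, the step $S_0^0$ has $\rho=2$, $\varepsilon=\eta_*=0$, and gives $\{1,2\}\times\{0,2\}$. The step $S_1^0$ applied to that set has $\rho=2$, $\varepsilon=\eta_*=1$, and gives $\emptyset$. For $\varepsilon=0$, $\eta_*=1$ take $L=2$ and the six-defect set with row $0$ equal to columns $\{0,2\}$, row $1$ to $\{0,1\}$ and row $2$ to $\{1,2\}$. Then $S^0_0$ has $\rho=1$ and gives $\{1,2\}\times\{0,2\}$ with four defects.

**Energy along a step.** *Purpose: show that a step never raises the energy at its end, and by at most $2$ on the way.* In row $r$ the defect $(c,r)$ disappears, and $(c+1,r)$ appears if $\varepsilon=0$ or disappears if $\varepsilon=1$: the change is $-2\varepsilon$. In row $\rho$ at least one of the two plaquettes is a defect: if exactly one is, the change is $0$; if both are, it is $-2$. Rows strictly between $r$ and $\rho$ contain no defects in columns $c,c+1$, by the choice of $\rho$; so when $s$ is strictly between $r$ and $\rho$, two defects are added in row $s$. Hence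
$$N(S_c^r(D))=N(D)-2\varepsilon-2\eta_*,\qquad N(\text{intermediate states})=N(D)+2-2\varepsilon. \tag{5.1}$$

**Reversibility of steps.** *Purpose: allow a path to be run backward from little information.* Suppose $\varepsilon=\eta_*=0$ and $D'=S_c^r(D)$. Among rows other than $r$, only row $\rho$ changes; there $D$ has exactly one of $(c,\rho),(c+1,\rho)$, and $D'$ has exactly the other one. So the set $U$ computed from $D'$ (columns $c,c+1$, rows $\ne r$) is the same, hence $\rho$ is the same, and $D=D'\triangle(\{c,c+1\}\times\{r,\rho\})$. Thus $D$ is determined by $(D',c,r)$.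

**Definition (paths).** Let $\mathcal A(D)$ be the set of defects $d=(c_1,r)\in D$ that are not the last (rightmost) defect of their row, and $K(D)=|\mathcal A(D)|$. A nonempty row has $k\ge2$ defects and contributes $k-1\ge k/2$, so
$$K(D)\ge N(D)/2. \tag{5.2}$$
For $d=(c_1,r)\in\mathcal A(D)$, let $(c_2,r)$ be the next defect to the right in row $r$. Set $D_{c_1}=D$ and $D_{c+1}=S^r_c(D_c)$, and stop at the first $c$ with $N(D_c)<N(D)$. The sequence of single flips is the path $\gamma_{D,d}$, and its endpoint is $F(D,d)$.

**Properties of paths.** *Purpose: check that the definition makes sense, and record what each step looks like.*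

* Since $\rho\ne r$, row $r$ changes only through the moving defect. So as long as the path has not stopped and $c<c_2$, row $r$ of $D_c$ has a defect at $c$, none in columns $c+1,\dots,c_2-1$, and one at $c_2$. Therefore $\varepsilon=0$ when $c<c_2-1$, while at $c=c_2-1$ we have $\varepsilon=1$ and the energy drops by (5.1). The path stops no later than $c_2$, so only steps with $c\le c_2-1\le L-1$ are taken.
* Before stopping, $N(D_c)=N(D)$. So every step except the last has $\varepsilon=\eta_*=0$, and the last has $\varepsilon+\eta_*\ge1$.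
* The step at column $c$ flips only sites of column $c+1$, each at most once. So along $\gamma_{D,d}$ each site is flipped at most once. The edges are distinct, and $|\gamma_{D,d}|\le L^2$.

## 6. How many paths use an edge, and how many end at a state

**Lemma 1 (edge multiplicity).** Fix an oriented edge $(\eta,\eta')$ that flips the site $(c+1,y)$.

(i) At most $4L$ pairs $(D,d)$ traverse it during a step with $\varepsilon=0$; for these $\max(N(\eta),N(\eta'))\le N(D)+2$.

(ii) At most $2L^2$ pairs traverse it during a step with $\varepsilon=1$; for these $\max(N(\eta),N(\eta'))\le N(D)$.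

**Proof.** The flipped site tells us that the step is the one at column $c$, starting from $D_c$ with $N(D_c)=N(D)$. The energy bounds are then (5.1). It remains to count.

(i) The aim is to read off $r$ and $D_c$ from the edge. There are four cases.

* *Upward ($\rho>r$), first flip.* Then $y=r+1$, so $r=y-1$ and $D_c=\eta$.
* *Upward, not the first flip.* The flips $r+1,\dots,y-1$ have been made, so $\eta=D_c\triangle(\{c,c+1\}\times\{r,y-1\})$ with $r<y-1<\rho$. Rows strictly between $r$ and $y-1$ are empty in columns $c,c+1$, for $D_c$ and so for $\eta$. Because $\varepsilon=0$, we have $(c+1,r)\in\eta$. So $r$ is the largest row below $y-1$ in which $\eta$ meets columns $c,c+1$. Then $D_c$ is known.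
* *Downward ($\rho<r$), first flip.* Then $y=r$ and $D_c=\eta$.
* *Downward, not the first flip.* The flips $r,r-1,\dots,y+1$ have been made, so $\eta=D_c\triangle(\{c,c+1\}\times\{r,y\})$ with $\rho<y<r$. Rows strictly between $y$ and $r$ are empty in columns $c,c+1$, and $(c+1,r)\in\eta$. So $r$ is the smallest row above $y$ in which $\eta$ meets columns $c,c+1$, and $D_c$ is known.

In each case $r$ and $D_c$ are determined. Choose also $c_1\in\{0,\dots,c\}$; since $c\le L-1$, there are at most $L$ choices. All steps before the one at $c$ have $\varepsilon=\eta_*=0$, so reversibility determines $D_{c-1},D_{c-2},\dots,D_{c_1}=D$ in turn, and $d=(c_1,r)$. The total is at most $4L$.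

(ii) When $\varepsilon=1$, the plaquette $(c+1,r)$ is *not* a defect of $\eta$ once a pair is traveling, so $r$ cannot be read off; we pay for it. Choose $r$ ($L+1$ choices) and $c_1$ (at most $L$ choices). The direction is then known: upward if and only if $r\le y-1$. So $D_c=\eta\triangle(\{c,c+1\}\times\{r,s\})$ with $s=y-1$ (upward) or $s=y$ (downward), where nothing is toggled if $s=r$. Then $D$ follows by reversibility as before. The total is at most $L(L+1)\le2L^2$. $\square$

The two parts balance: steps with $\varepsilon=0$ climb a barrier of $2$ but are used by few paths; steps with $\varepsilon=1$ are used by more paths but have no barrier.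

**Lemma 2 (endpoint multiplicity).** For each $D'$, the number of $(D,d)$ with $F(D,d)=D'$ and $N(D')=N(D)-2$ is at most $3L^2N(D')$; with $N(D')=N(D)-4$ it is at most $2L^4$. No other energy drop occurs.

**Proof.** Let the last step be at column $c$, with rows $r,\rho$. Given $D'$ and $(c,r,\rho,c_1)$, we know $D_c=D'\triangle(\{c,c+1\}\times\{r,\rho\})$, and then $D$ by reversibility, and $d=(c_1,r)$. By (5.1) the drop is $2\varepsilon+2\eta_*\in\{2,4\}$.

* $\varepsilon=0,\eta_*=1$ (drop $2$): $D'\cap(\{c,c+1\}\times\{r,\rho\})=\{(c+1,r)\}$. Choose this point of $D'$, then $\rho\ne r$ ($L$ choices), then $c_1$ (at most $L$): at most $N(D')L^2$.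
* $\varepsilon=1,\eta_*=0$ (drop $2$): $D'$ contains exactly one of $(c,\rho),(c+1,\rho)$. Choose that point of $D'$, decide whether its column is $c$ or $c+1$, then choose $r\ne\rho$ and $c_1$: at most $2L^2N(D')$.
* $\varepsilon=\eta_*=1$ (drop $4$): there are at most $\frac{L(L+1)}2$ choices of $0\le c_1\le c\le L-1$ and $L(L+1)$ of ordered $(r,\rho)$, in total at most $\frac12L^2(L+1)^2\le2L^4$. $\square$

The factor $N(D')$ for drop $2$ is the reason for using all $d\in\mathcal A(D)$ rather than a single path from each $D$: averaging over $d$ gives a weight $1/K(D)\le2/N(D)$, and this cancels it.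

## 7. Equilibrium is concentrated on the all-plus configuration

**Lemma 3.** For $1\le L\le e^\beta/6$: $\ 1-\pi(+)\le\frac65L^4e^{-4\beta}\le10^{-3}$ (so $Z=1/\pi(+)\le2$), and $\pi(N)\le5L^4e^{-4\beta}$.

**Proof.** *Purpose: compare each $D$ with the lower-energy endpoints of its paths.* For $D\ne\emptyset$ write $\pi(D)=\sum_{d\in\mathcal A(D)}\pi(D)/K(D)$, sum over $D$, and sort the pairs $(D,d)$ by $D'=F(D,d)$.

*Drop $2$.* Here $\pi(D)=e^{-2\beta}\pi(D')$, and $D'\ne\emptyset$ because $N(D)\ge4$. Also $1/K(D)\le 2/N(D)\le2/N(D')$. With at most $3L^2N(D')$ pairs, the contribution of $D'$ is at most $\pi(D')\,6L^2e^{-2\beta}$.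

*Drop $4$.* Here $\pi(D)=e^{-4\beta}\pi(D')$ and $1/K(D)\le2/N(D)\le\frac12$. With at most $2L^4$ pairs, the contribution is at most $\pi(D')L^4e^{-4\beta}$.

Since $6L^2e^{-2\beta}\le\frac6{36}=\frac16$,
$$1-\pi(+)\le\sum_{D'\ne\emptyset}\pi(D')\,6L^2e^{-2\beta}+\sum_{D'}\pi(D')L^4e^{-4\beta}\le\tfrac16(1-\pi(+))+L^4e^{-4\beta}.$$
So $1-\pi(+)\le\frac65L^4e^{-4\beta}\le\frac65\cdot\frac1{1296}=\frac1{1080}\le10^{-3}$.

For $\pi(N)$, write $\pi(N)=\sum_{D\ne\emptyset}\sum_{d}\pi(D)N(D)/K(D)$ and use $N/K\le2$ and Lemma 2:
$$\pi(N)\le2\sum_{D'}\pi(D')\big[3L^2e^{-2\beta}N(D')+2L^4e^{-4\beta}\big]\le\tfrac16\pi(N)+4L^4e^{-4\beta}.$$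
Hence $\pi(N)\le\frac{24}5L^4e^{-4\beta}\le5L^4e^{-4\beta}$. $\square$

## 8. The Hardy inequality and the relaxation time (parts 1 and 2)

Let $f(+)=0$.

**Step 1: one path.** *Purpose: compare $f(D)$ with $f$ at a lower energy.* For $D\ne\emptyset$ and $d\in\mathcal A(D)$, use $a^2\le2b^2+2(a-b)^2$ and then Cauchy–Schwarz along the at most $L^2$ edges of $\gamma_{D,d}$:
$$f(D)^2\le2f(F(D,d))^2+2L^2\sum_{e\in\gamma_{D,d}}(\nabla_ef)^2.$$

**Step 2: average over paths.** *Purpose: produce the weight $N$.* Multiply by $\pi(D)N(D)/K(D)$ and sum over $d\in\mathcal A(D)$ and $D\ne\emptyset$. The left side becomes exactly $\pi(Nf^2)$. On the right use $N/K\le2$: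
$$\pi(Nf^2)\le \underbrace{4\sum_{D,d}\pi(D)f(F(D,d))^2}_{I}+\underbrace{4L^2\sum_e(\nabla_ef)^2\sum_{(D,d):\,e\in\gamma_{D,d}}\pi(D)}_{II}. \tag{8.1}$$

**Step 3: term $I$ is absorbed.** *Purpose: avoid continuing the paths to $\emptyset$.* Sort by $D'=F(D,d)$. The term $D'=\emptyset$ vanishes because $f(\emptyset)=0$. For $D'\ne\emptyset$ we have $2L^4\le\frac12L^4N(D')$. By Lemma 2,
$$I\le4\sum_{D'\ne\emptyset}\pi(D')f(D')^2\big[3L^2e^{-2\beta}N(D')+\tfrac12L^4e^{-4\beta}N(D')\big]=4\big(3L^2e^{-2\beta}+\tfrac12L^4e^{-4\beta}\big)\pi(Nf^2).$$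
Since $L^2e^{-2\beta}\le\frac1{36}$, the factor is at most $\frac13+\frac1{648}\le\frac12$. So $I\le\frac12\pi(Nf^2)$.

**Step 4: term $II$ is the Dirichlet form.** *Purpose: bound the congestion of each edge.* By (2.1), $Q(e)\ge\frac1{2Z}e^{-\beta\max(N(\eta),N(\eta'))}$. So in Lemma 1(i), $\pi(D)\le2e^{2\beta}Q(e)$, and in Lemma 1(ii), $\pi(D)\le2Q(e)$. Counting both orientations of $e$, the inner sum of $II$ is at most
$$2\,\big(4L\cdot2e^{2\beta}+2L^2\cdot2\big)Q(e)=(16Le^{2\beta}+8L^2)\,Q(e)\le18Le^{2\beta}Q(e),$$
where $8L^2\le\frac86Le^{\beta}\le2Le^{2\beta}$. Hence $II\le4L^2\cdot18Le^{2\beta}\,\mathcal E(f,f)=72e^{2\beta}L^3\mathcal E(f,f)$.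

**Step 5: part 1.** *Purpose: combine.* From (8.1), $\frac12\pi(Nf^2)\le72e^{2\beta}L^3\mathcal E(f,f)$, that is, $\pi(Nf^2)\le144e^{2\beta}L^3\mathcal E(f,f)=A\,\mathcal E(f,f)$.

**Step 6: part 2.** *Purpose: deduce the variance bound.* For any $f$ let $g=f-f(+)$. Then $g(+)=0$, $N\ge4$ off $+$, and $\mathcal E(g,g)=\mathcal E(f,f)$. So
$$\mathrm{Var}_\pi f\le\pi(g^2)\le\tfrac14\pi(Ng^2)\le\tfrac A4\,\mathcal E(f,f),$$
and $T_{\rm rel}^+(L)\le A/4=36e^{2\beta}L^3$. $\square$

## 9. Exponential decay of the logarithm of the density (part 3)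

The function in the Hardy inequality must vanish at $+$. So we first follow the chain only until it hits $+$, and afterward restart it from $+$, where it is almost in equilibrium.

Fix $\sigma_0\ne+$ and let $\tau$ be the hitting time of $+$. Put
$$\mu_t(\sigma)=P_{\sigma_0}(\sigma_t=\sigma,\ \tau>t),\qquad h_t=\mu_t/\pi,\qquad y(t)=\pi(h_t^2).$$
Then $h_t(+)=0$, and $y(t)>0$ since with positive probability no flip occurs before $t$.

**Step 1: a differential inequality.** *Purpose: feed $h_t$ into part 1.* For $\sigma\ne+$ the forward equation of the chain killed at $+$ reads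
$$\partial_t\mu_t(\sigma)=\sum_x\big[\mu_t(\sigma^x)c_x(\sigma^x)-\mu_t(\sigma)c_x(\sigma)\big],$$
where the term with $\sigma^x=+$ is correct because $\mu_t(+)=0$. Divide by $\pi(\sigma)$ and use $\pi(\sigma^x)c_x(\sigma^x)=\pi(\sigma)c_x(\sigma)$: this gives $\partial_th_t(\sigma)=\sum_xc_x(\sigma)(h_t(\sigma^x)-h_t(\sigma))=\mathcal Lh_t(\sigma)$ for $\sigma\ne+$. Since $h_t(+)=0$, the state $+$ does not contribute to $\pi(h_t\,\partial_th_t)$ nor to $\pi(h_t\mathcal Lh_t)$. So, by part 1 and $N\ge4$ off $+$,
$$y'=2\pi(h_t\mathcal Lh_t)=-2\mathcal E(h_t,h_t)\le-\tfrac2A\,\pi(Nh_t^2)\le-\tfrac8A\,y. \tag{9.1}$$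

**Step 2: a large $y$ must sit at large $N$.** *Purpose: use the weight $N$ fully when $y$ is large.* For $s>0$, since $1/\pi(\sigma)=Ze^{\beta N(\sigma)}$ and $\sum_\sigma\mu_t(\sigma)^2\le1$,
$$\sum_{N(\sigma)\le s}\pi(\sigma)h_t(\sigma)^2=\sum_{N(\sigma)\le s}\frac{\mu_t(\sigma)^2}{\pi(\sigma)}\le Ze^{\beta s}\le2e^{\beta s}.$$
Let $w=\log(y/4)$. If $w>0$, take $s=w/\beta$. Then $2e^{\beta s}=y/2$, so the states with $N>s$ carry at least $y/2$ of the sum $y$, and $\pi(Nh_t^2)\ge sy/2$. By (9.1), $y'\le-\frac{s}{A}y$, that is,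
$$w'\le-\frac{w}{\beta A}\quad\text{while }w>0,\qquad\text{and always}\quad w'\le-\frac8A. \tag{9.2}$$

**Step 3: integrate.** *Purpose: find a time at which $\tau$ has probably occurred.* Initially $y(0)=1/\pi(\sigma_0)\le2e^{\beta(L+1)^2}$, because there are $(L+1)^2$ plaquettes. So $w(0)\le\beta(L+1)^2$. Let $t_1=2\beta A\log(L+1)$. If $w>0$ on $[0,t_1]$, then $w(t_1)\le w(0)e^{-t_1/(\beta A)}=w(0)(L+1)^{-2}\le\beta$. Otherwise $w$ is at most $0$ at some time before $t_1$ or at $t_1$, and it stays so because $w$ is decreasing. In both cases $w(t_1)\le\beta$. Let $t_2=\frac A8(\beta+6)$. By the second inequality in (9.2), $w(t_1+t_2)\le\beta-(\beta+6)=-6<-\log256$. Thus $y(t_1+t_2)\le\frac4{256}=\frac1{64}$, and by Cauchy–Schwarz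
$$P_{\sigma_0}(\tau>t_1+t_2)=\pi(h_{t_1+t_2})\le\sqrt{y(t_1+t_2)}\le\tfrac18. \tag{9.3}$$

**Step 4: starting from $+$.** *Purpose: show that after hitting $+$ the chain is close to equilibrium at all later times.* Let $(\varphi_i)$ be an orthonormal basis of eigenfunctions of $-\mathcal L$ in $L^2(\pi)$ with eigenvalues $\lambda_i\ge0$ and $\varphi_0\equiv1$, $\lambda_0=0$. Then $P_s(+,+)=\pi(+)\sum_ie^{-\lambda_is}\varphi_i(+)^2\ge\pi(+)$. So the state $+$ contributes nothing to the following sum, and by Lemma 3
$$\|P_s(+,\cdot)-\pi\|_{TV}=\sum_\sigma(\pi(\sigma)-P_s(+,\sigma))_+\le\sum_{\sigma\ne+}\pi(\sigma)=1-\pi(+)\le10^{-3}.$$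

**Step 5: conclusion.** *Purpose: join the two phases.* Let $t=t_1+t_2$. By the strong Markov property at $\tau$, for $\sigma_0\ne+$,
$$\|P_t(\sigma_0,\cdot)-\pi\|_{TV}\le P_{\sigma_0}(\tau>t)+\sup_{s\ge0}\|P_s(+,\cdot)-\pi\|_{TV}\le\tfrac18+10^{-3}<\tfrac14,$$
and for $\sigma_0=+$ Step 4 alone suffices. Hence $T^+_{\rm mix}(L)\le t_1+t_2$. Since $1\le L\le e^\beta/6$ forces $\beta\ge\log6>\frac67$, we have $\frac18(\beta+6)\le\beta$. So
$$T_{\rm mix}^+(L)\le t_1+t_2\le A\beta\,(2\log(L+1)+1)=144\,\beta\,(2\log(L+1)+1)\,e^{2\beta}L^3,$$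
which is part 3. With $L=L_c\asymp e^{\beta/2}$ this is $T^+_{\rm mix}(L_c)\lesssim\beta^2e^{3.5\beta}$, and the conjecture is proved. $\square$

The two factors of $\beta$ at $L_c$ are visible: one is the $\beta$ in $w'\le-w/(\beta A)$, the other is $\log(L_c+1)$.

## 10. A test function that ignores thin rectangles (part 4)

We need a function $f$ with $\mathrm{Var}_\pi f/\mathcal E(f,f)\ge c\,e^{2\beta}L^3$; this ratio is a lower bound for $T^+_{\rm rel}$.

**Step 1: the case $2\le L\le8$.** *Purpose: dispose of small boxes.* Let $D^*=\{0,L\}^2$ (all spins minus) and $f=1_{D^*}$. Since $L\ge2$, each site touches at most one defect of $D^*$, so a flip raises $N$ by at least $2$ and $c_x(D^*)\le e^{-2\beta}$. Thus $\mathcal E(f,f)=\pi(D^*)\sum_xc_x(D^*)\le\pi(D^*)L^2e^{-2\beta}$. Since $\pi(D^*)\le10^{-3}$, $\mathrm{Var}_\pi f=\pi(D^*)(1-\pi(D^*))\ge0.99\,\pi(D^*)$. So $T_{\rm rel}^+\ge0.99\,e^{2\beta}L^{-2}\ge0.99\cdot8^{-5}e^{2\beta}L^3$.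

From now on $L\ge9$. Let $M$ be the number of minus spins.

**A first attempt: $f=M/L^2$.** Rectangles of width $1$ spoil it. If the minus spins are $\{x\}\times\{y,\dots,y+h-1\}$ with $h\ge1$ and $y+h\le L$, then flipping $(x,y+h)$ leads from one four-defect state to another, so $Q=\frac12\pi\ge\frac14e^{-4\beta}$, and $f$ changes by $L^{-2}$. There are $L\cdot\frac{L(L-1)}2\ge\frac{L^3}4$ such edges, so $\mathcal E(f,f)\ge\frac1{16}L^{-1}e^{-4\beta}$. On the other hand $0\le f\le1$ and $f(+)=0$, so $\mathrm{Var}_\pi f\le1-\pi(+)\le\frac65L^4e^{-4\beta}$. The ratio is at most $20L^5$, which at $L_c$ is of order $e^{2.5\beta}$ instead of $e^{3.5\beta}$. The cure is to make $f$ blind to states with few minus spins.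

**The test function.** Let
$$f=\Big(\frac M{L^2}-\frac14\Big)_+ .$$

**Step 2: variance.** *Purpose: show $\mathrm{Var}_\pi f\ge0.999\,c_1L^4e^{-4\beta}$ with $c_1>0$ universal.* By Cauchy–Schwarz $(\pi f)^2=(\pi(f1_{f>0}))^2\le\pi(f^2)\pi(f>0)$, so
$$\mathrm{Var}_\pi f\ge\pi(f^2)\,\pi(f=0)\ge\pi(f^2)\,\pi(+)\ge0.999\,\pi(f^2).$$
For integers $0\le a,r\le L/8$ and $7L/8\le b,s\le L$, the configuration with defect set $\{a,b\}\times\{r,s\}$ has $M=(b-a)(s-r)\ge\frac9{16}L^2$, so $f\ge\frac5{16}$. Each of $a,r,b,s$ has $\lfloor L/8\rfloor+1\ge L/8$ possible values, so there are at least $(L/8)^4$ such configurations, each with $\pi=e^{-4\beta}/Z\ge\frac12e^{-4\beta}$. Hence $\pi(f^2)\ge c_1L^4e^{-4\beta}$ with $c_1=\frac{25}{256}\cdot\frac12\cdot8^{-4}$.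

**Step 3: reduction of the Dirichlet form.** *Purpose: reduce it to counting sites that touch at least two defects.* Across an edge $M$ changes by $1$, so $|\nabla f|\le L^{-2}$. If $\nabla f\ne0$, one endpoint has $M>L^2/4$, so both have $M>\frac{L^2}4-1$. A site with $j$ defects among its four plaquettes has $c_x\le\min(1,e^{-\beta(4-2j)})$, since a flip turns $j$ defects into $4-j$. Let $J$ be the number of sites with $j\ge2$. There are at most $4N$ sites with $j=1$, because each plaquette has four sites. If $M>\frac{L^2}4-1$ then $M>0$, so $N\ge4$, and since $L^2e^{-4\beta}\le\frac1{36}e^{-2\beta}\le Ne^{-2\beta}$,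
$$\sum_xc_x\le L^2e^{-4\beta}+4Ne^{-2\beta}+J\le5Ne^{-2\beta}+J.$$
Hence
$$\mathcal E(f,f)\le\tfrac12L^{-4}\Big[5e^{-2\beta}\pi(N)+\pi\big(J;\,M>\tfrac{L^2}4-1\big)\Big]. \tag{10.1}$$

The four plaquettes of a site form a $2\times2$ block of labels. If it contains at least two defects, then either it contains a horizontally or vertically adjacent pair of defects, or its defects are exactly two diagonally opposite ones. Let $a_h,a_v$ be the numbers of horizontally, respectively vertically, adjacent pairs of defects, and $b$ the number of $2\times2$ blocks of the diagonal kind. An adjacent pair lies in at most two blocks, so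
$$J\le2a_h+2a_v+b. \tag{10.2}$$

**Step 4: adjacent pairs.** *Purpose: show that*
$$\pi\big(a_h;\,M>\tfrac{L^2}4-1-L\big)\le3Le^{-2\beta}\pi(N),\quad\text{and the same for }a_v. \tag{10.3}$$
Suppose $(c,r),(c+1,r)\in D$ and $M(D)>\frac{L^2}4-1-L$. Put $D'=S_c^r(D)$; here $\varepsilon=1$. At most $L$ spins are flipped, so $M(D')>\frac{L^2}4-1-2L$. The right side is $1.25$ at $L=9$ and increases with $L$ for $L\ge4$. So $M(D')>0$ and $D'\ne\emptyset$. This is where the cutoff in $f$ pays off.

Count the pairs $(D,(c,r))$ that lead to a given $D'$; here $D$ is determined by $D'$ and $(c,r,\rho)$.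

* If $\eta_*=0$ (drop $2$), $D'$ contains exactly one of $(c,\rho),(c+1,\rho)$. Choose this point, the side, and $r$: at most $2LN(D')$.
* If $\eta_*=1$ (drop $4$), choose $c$ and ordered $(r,\rho)$: at most $L\cdot L(L+1)\le2L^3\le\frac12L^3N(D')$, since $N(D')\ge4$.

Therefore
$$\pi\big(a_h;M>\tfrac{L^2}4-1-L\big)\le\big(2Le^{-2\beta}+\tfrac12L^3e^{-4\beta}\big)\pi(N)\le3Le^{-2\beta}\pi(N),$$
using $L^3e^{-4\beta}\le\frac1{36}Le^{-2\beta}$. Exchanging the two coordinates preserves $\pi$ and $M$, which gives the statement for $a_v$.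

**Step 5: diagonal blocks.** *Purpose: turn a diagonal block into a vertical pair at almost no cost.* The reflection of the box that sends plaquette column $c$ to $L-c$ preserves $\pi$ and $M$ and exchanges the two diagonal types. So it suffices to treat blocks with
$$D\cap(\{c,c+1\}\times\{r,r+1\})=\{(c,r),(c+1,r+1)\}$$
and double the result. Let $U'=\{s\notin\{r,r+1\}:\ D\cap\{(c,s),(c+1,s)\}\ne\emptyset\}$. It is nonempty: column $c$ is even, contains $(c,r)$ and does not contain $(c,r+1)$. Let $\rho=\min\{s\in U':s>r+1\}$ if this exists, and $\rho=\max U'$ otherwise. Put $D'=D\triangle(\{c,c+1\}\times\{r,\rho\})$. By transport this flips at most $L$ spins, so $|M(D')-M(D)|\le L$. In row $r$ the defect moves from $c$ to $c+1$, and row $r+1$ is unchanged, so $D'$ contains the vertical pair $(c+1,r),(c+1,r+1)$. This pair tells us $c$ and $r$.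

* If exactly one of $(c,\rho),(c+1,\rho)$ lies in $D$, then $N(D')=N(D)$, and $D'$ has exactly the other one. So $U'$ and $\rho$ are the same for $D'$, and $D$ is determined by $D'$ and the vertical pair.
* If both lie in $D$, then $N(D')=N(D)-2$, so $\pi(D)=e^{-2\beta}\pi(D')$, and $D$ is determined by $D'$, the vertical pair and $\rho$ (at most $L$ choices).

Hence, with (10.3) and $Le^{-2\beta}\le1$,
$$\pi\big(b;M>\tfrac{L^2}4-1\big)\le2(1+Le^{-2\beta})\,\pi\big(a_v;M>\tfrac{L^2}4-1-L\big)\le12Le^{-2\beta}\pi(N).$$

**Step 6: the lower bound for $T^+_{\rm rel}$.** *Purpose: assemble.* By (10.2), (10.3) and Step 5, $\pi(J;M>\frac{L^2}4-1)\le(6+6+12)Le^{-2\beta}\pi(N)=24Le^{-2\beta}\pi(N)$. Insert this into (10.1), and use $5\le L$ and $\pi(N)\le5L^4e^{-4\beta}$ from Lemma 3: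
$$\mathcal E(f,f)\le\tfrac12L^{-4}\cdot25Le^{-2\beta}\cdot5L^4e^{-4\beta}=62.5\,Le^{-6\beta}.$$
With Step 2, $T_{\rm rel}^+(L)\ge\mathrm{Var}_\pi f/\mathcal E(f,f)\ge\frac{0.999\,c_1}{62.5}\,e^{2\beta}L^3$ for $L\ge9$. Let $c$ be the smaller of this constant and the one in Step 1.

**Step 7: the lower bound for $T^+_{\rm mix}$.** *Purpose: pass from relaxation to mixing.* This is a standard fact for reversible continuous-time chains (see Levin–Peres, *Markov Chains and Mixing Times*, 2nd ed., §§12.2 and 20). Let $\varphi$ be an eigenfunction of $-\mathcal L$ with eigenvalue $1/T^+_{\rm rel}$; then $\pi(\varphi)=0$. Choose $\sigma_0$ with $|\varphi(\sigma_0)|=\|\varphi\|_\infty$. Then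
$$e^{-t/T^+_{\rm rel}}\|\varphi\|_\infty=|P_t\varphi(\sigma_0)-\pi(\varphi)|\le2\|\varphi\|_\infty\,\|P_t(\sigma_0,\cdot)-\pi\|_{TV},$$
so the worst-case distance at time $t$ is at least $\frac12e^{-t/T^+_{\rm rel}}$. At $t=T^+_{\rm mix}$ the distance is at most $\frac14$, so $e^{-t/T^+_{\rm rel}}\le\frac12$ and
$$T_{\rm mix}^+(L)\ge(\log2)\,T_{\rm rel}^+(L)\ge c\log2\;e^{2\beta}L^3 .$$
This proves part 4. Together with parts 2 and 3, for all $2\le L\le e^\beta/6$,
$$T^+_{\rm rel}(L)\asymp e^{2\beta}L^3,\qquad e^{2\beta}L^3\lesssim T^+_{\rm mix}(L)\lesssim\beta\log(L+1)\,e^{2\beta}L^3,$$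
and at $L=L_c$ this is (2.2). $\blacksquare$
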